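\title{Reciprocals of thinned exponential series\\ whose first gap is even}

\begin{abstract}
Delete from the series $e^{-x}=\sum_k(-x)^k/k!$ any set of terms of positive degree, and write the reciprocal of what is left as $\sum_n c_nx^n/n!$. We prove that if the lowest deleted degree is even, then $c_n\ge1$ for all $n$. When the term $-x$ is kept and the lowest deleted degree is odd, some $c_n$ is negative, so this decides which deletions leave a reciprocal with non-negative coefficients. The proof reduces the problem to one extremal series $F_N$ for each even $N$ and, after at most one further comparison, exhibits an explicit series $E$ whose coefficients dominate those of $e^x$ and whose product with the series to be inverted has the form $1-Q$, where $Q$ has non-negative coefficients.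
\end{abstract}

\section{Introduction}\label{sec:intro}

The series $e^{-x}=1-x+\frac{x^2}{2!}-\frac{x^3}{3!}+\cdots$ alternates in sign, and its reciprocal $e^x$ has positive coefficients. We ask which terms can be deleted from $e^{-x}$ without creating a negative coefficient in the reciprocal. Let $\mathbb N=\{1,2,3,\dots\}$, and let $\mathcal O=\{1,3,5,\dots\}$ and $\mathcal E=\{2,4,6,\dots\}$. For finite or infinite sets $A\subseteq\mathcal O$ and $B\subseteq\mathcal E$ with $1\in A$, define $(c_n)_{n\ge0}$ by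
\begin{equation}\label{eq:def}
D(x)=1-\sum_{a\in A}\frac{x^a}{a!}+\sum_{b\in B}\frac{x^b}{b!},\qquad \frac1{D(x)}=\sum_{n\ge0}c_n\frac{x^n}{n!}.
\end{equation}
All series are formal power series in $x$. We write $[x^n]f$ for the coefficient of $x^n$ in $f$, and $f\succeq g$ if $[x^n]f\ge[x^n]g$ for all $n$. The elements of $\mathbb N\setminus(A\cup B)$ are the \emph{gaps}, and the least of them is the \emph{first gap}.

If there are no gaps, then $1/D=e^x$ and $c_n=1$ for all $n$. For $D=1-x$ the first gap is $2$ and $c_n=n!$. For $D=1-x+x^2/2$ the first gap is $3$, and $c_0,\dots,c_4=1,1,1,0,-6$. To see the role of parity in general, write $D=e^{-x}-G$, where $G$ is the sum of the deleted terms. Then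
\begin{equation}\label{eq:expand}
\frac1D=\frac{e^x}{1-e^xG}=e^x+e^{2x}G+e^{3x}G^2+\cdots .
\end{equation}
An even gap $k$ contributes $+x^k/k!$ to $G$ and an odd gap contributes $-x^k/k!$. If all gaps are even, then $G\succeq0$ and $1/D\succeq e^x$. If the first gap is odd, the damage appears at once; we recall this known fact together with the computation.

\begin{proposition}\label{prop:odd}
If $1\in A$ and the first gap is $2m+1$, then $c_{2m+2}<0$.
\end{proposition}

\begin{proof}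
Put $N=2m+1$; then $N\ge3$ because $1\in A$. We have $G=-x^N/N!+\epsilon\,x^{N+1}/(N+1)!+\cdots$ with $\epsilon\in\{0,1\}$. The terms $e^{(r+1)x}G^r$ with $r\ge2$ start in degree at least $2N>N+1$, so $c_{N+1}=1+(N+1)!\,[x^{N+1}]e^{2x}G=1-2(N+1)+\epsilon<0$.
\end{proof}

The remaining case is an even first gap followed by arbitrary further gaps. The first deletion then increases the reciprocal, and the question, which comes from Galvin, Engbers and Smyth \cite{GES}, is whether this one gain outweighs all later losses: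
\begin{quote}
\emph{If the first gap is even, are all $c_n$ non-negative?}
\end{quote}
The answer is yes.

\begin{theorem}\label{thm:A}
Let $1\in A\subseteq\mathcal O$ and $B\subseteq\mathcal E$, and suppose that $\min(\mathbb N\setminus(A\cup B))=2m$. Then $c_n\ge1$ for all $n\ge0$. In particular all $c_n$ are non-negative.
\end{theorem}

\begin{corollary}\label{cor:iff}
Let $1\in A\subseteq\mathcal O$ and $B\subseteq\mathcal E$. Then all $c_n$ are non-negative if and only if $A\cup B=\mathbb N$ or $\min(\mathbb N\setminus(A\cup B))$ is even.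
\end{corollary}

The corollary combines Theorem~\ref{thm:A}, Proposition~\ref{prop:odd} and the case without gaps. The hypothesis $1\in A$ is automatic when the first gap is even; the corollary needs it, since $A=B=\emptyset$ has first gap $1$ and reciprocal $1$.

The most harmful continuation of an even first gap $N$ deletes every odd term above $N$ and no further even term. The next theorem makes this precise, and it shows that the coefficients above degree $N$ enter only through one-sided bounds.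

\begin{theorem}\label{thm:B}
Let $N=2m\ge2$ and
\[
D(x)=\sum_{k<N}\frac{(-x)^k}{k!}+\sum_{k\ge N}\delta_k\frac{x^k}{k!},
\]
where the $\delta_k$ are real, $\delta_N\le0$, $\delta_k\le0$ for odd $k>N$, and $\delta_k\le1$ for even $k>N$. Then $1/D\succeq1/F_N\succeq e^x$, where
\[
F_N(x)=\sum_{k<N}\frac{(-x)^k}{k!}+\sum_{k>N,\ k\text{ even}}\frac{x^k}{k!}.
\]
\end{theorem}

Theorem~\ref{thm:A} is the case $\delta_N=0$, with $\delta_k\in\{0,-1\}$ for odd $k>N$ and $\delta_k\in\{0,1\}$ for even $k>N$. Both bounds are sharp. We have $n!\,[x^n](1/D)=1$ for $n<N$, because $D$ agrees with $e^{-x}$ below degree $N$, and $D=F_N$ for $A=\{1,3,\dots,2m-1\}$, $B=\mathcal E\setminus\{2m\}$.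

The expansion \eqref{eq:expand} does not prove the theorem term by term. For $D=F_N$ the deleted part is
\begin{equation}\label{eq:g}
g=e^{-x}-F_N=\frac{x^N}{N!}-\sum_{i\text{ odd}}\frac{x^{N+i}}{(N+i)!},
\end{equation}
and $n!\,[x^n]e^{2x}g=\binom nN2^{n-N}-\sum_{i\text{ odd}}\binom n{N+i}2^{n-N-i}$. Since $\sum_{k\text{ odd}}\binom nk2^{n-k}=\frac12(3^n-1)$, this equals $-\frac123^n+O(n^N2^n)$, which is negative for large $n$. Positivity is a matter of cancellation among the terms of \eqref{eq:expand}, and we obtain it by guessing a positive series that lies below $1/F_N$ and checking a product.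

Section~\ref{sec:red} describes this method and reduces Theorem~\ref{thm:B} to $F_N$. Section~\ref{sec:small} treats $N=2,4,6$, where the method is visible in its simplest form, and shows why that form breaks down at $N=8$. Section~\ref{sec:cert} builds the series for $N\ge8$ and reduces the claim to three inequalities between power series. After the numerical preliminaries of Sections~\ref{sec:const} and~\ref{sec:partial}, these are proved in Sections~\ref{sec:C1}, \ref{sec:C2} and~\ref{sec:C3}. Decimals after ``$\approx$'' are rounded; decimals in inequalities are rounded in the safe direction.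

\section{Certificates and the reduction to $F_N$}\label{sec:red}

\begin{lemma}[Certificates]\label{lem:cert}
Let $F$ have constant term $1$, and let $E\succeq0$ satisfy $FE=1-Q$ with $Q\succeq0$ and $Q(0)=0$. Then $1/F\succeq E$.
\end{lemma}

\begin{proof}
Since $Q(0)=0$, we have $1/F=E/(1-Q)=E+EQ+EQ^2+\cdots$, and every term is $\succeq0$.
\end{proof}

We call such an $E$ a \emph{certificate} for $F$. The point is that $E$ need not be close to $1/F$: only the signs of the coefficients of one product have to be checked.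

\begin{lemma}[Comparison]\label{lem:comp}
Let $U,V$ have constant term $1$, with $U\succeq V$ and $1/U\succeq0$. Then $1/V\succeq1/U$.
\end{lemma}

\begin{proof}
The series $E=1/U$ is a certificate for $V$: we have $VE=1-(U-V)/U$, and $(U-V)\cdot\frac1U\succeq0$ has zero constant term.
\end{proof}

In Theorem~\ref{thm:B} the series $F_N-D$ has coefficients $-\delta_N/N!$ in degree $N$, $-\delta_k/k!$ in odd degrees $k>N$, and $(1-\delta_k)/k!$ in even degrees $k>N$. The three hypotheses on the $\delta_k$ say exactly that $F_N\succeq D$, and they are used nowhere else. (The condition $\delta_N\le0$ cannot be relaxed to $\delta_N\le1$: this would admit an odd first gap $N+1$, where Proposition~\ref{prop:odd} applies.) By Lemma~\ref{lem:comp}, Theorem~\ref{thm:B} follows from the next statement, whose proof occupies the rest of the paper.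

\begin{proposition}\label{prop:key}
For every even $N\ge2$ we have $1/F_N\succeq e^x$.
\end{proposition}

\section{Geometric certificates: $N=2,4,6$}\label{sec:small}

\subsection*{The case $N=2$}
Here $F_2=1-x+\sum_{b\ge4\text{ even}}x^b/b!$. Multiplying a series $F$ by $1/(1-x/\zeta)$ produces the partial sums of $F(\zeta)$: we have $\zeta^n[x^n]\frac{F}{1-x/\zeta}=\sum_{k\le n}\zeta^k[x^k]F$. So $1/(1-x/\zeta)$ is a certificate for $F$ exactly when these partial sums are $\le0$ for all $n\ge1$. For $F_2$ and $\zeta=2$ they are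
\[
1-2+\sum_{4\le b\le n,\ b\text{ even}}\frac{2^b}{b!}\ \le\ -1+(\cosh2-3)<0 ,
\]
since $\cosh2<3.8$. Hence $n!\,[x^n](1/F_2)\ge n!\,2^{-n}$, which is at least $1$ for $n\ge4$. For $n\le3$ the series $1/F_2$ agrees with $1/(1-x)$, so $n!\,[x^n](1/F_2)=n!\ge1$. This proves Proposition~\ref{prop:key} for $N=2$.

This is the mechanism of the whole proof: a geometric series with its pole at a point $\zeta>0$ where $F_N(\zeta)<0$ accumulates the early favorable terms, and the accumulated sum absorbs the later unfavorable ones.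

\subsection*{The cases $N=4$ and $N=6$}
For $N\ge4$ the partial sum $1-\zeta+\zeta^2/2$ is positive for every real $\zeta$, so a bare geometric series is not a certificate. We first multiply by $e^x$, which removes all terms of degree between $1$ and $N-1$, and let the geometric series start in degree $N$. With $g$ as in \eqref{eq:g}, put $h=e^xg=\sum_nK_nx^n/n!$, so that $F_Ne^x=1-h$ and
\[
K_n=\binom nN-\sum_{i\text{ odd}}\binom n{N+i}\ \ge\ -2^{n-1}.
\]
For $\zeta,C>0$ let $q=C\sum_{n\ge N}(x/\zeta)^n$ and $E=e^x(1+q)\succeq e^x$. Then $F_NE=(1-h)(1+q)=1-Q$ with $Q=h-q+hq$. Put $a_n=K_n\zeta^n/n!$ and $\sigma_n=\sum_{i=N}^na_i$. Then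
\begin{equation}\label{eq:Qsmall}
\zeta^n[x^n]Q=\begin{cases}0,&n<N,\\ a_n-C,&N\le n<2N,\\ a_n+C(\sigma_{n-N}-1),&n\ge2N.\end{cases}
\end{equation}
As $n\to\infty$ we have $a_n\to0$ and $\sigma_n\to h(\zeta)$, so $\zeta$ must satisfy $h(\zeta)\ge1$, that is, $F_N(\zeta)\le0$. The constant $C$ must lie below $a_N,\dots,a_{2N-1}$ and must be large enough for the third line.

\emph{$N=4$, $\zeta=11/5$, $C=1/2$.} The values of $a_n$ and $\sigma_n$ are rounded.
\begin{center}
\begin{tabular}{c|ccccccc}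
$n$&4&5&6&7&8&9&10\\ \hline
$K_n$&1&4&9&13&6&$-37$&$-172$\\
$a_n$&0.9761&1.7179&1.4173&0.6434&0.0817&$-0.1231$&$-0.1259$\\
$\sigma_n$&0.976&2.694&4.111&4.755&&&
\end{tabular}
\end{center}
For $4\le n\le7$ we have $a_n>C$. For $n=8,9,10$ the third line of \eqref{eq:Qsmall} is positive, because $C(\sigma_{n-4}-1)$ is at least $-0.0120$, $0.84$, $1.55$. Let $n\ge11$. Then $-a_n\le\frac12\,4.4^n/n!\le\frac12\,4.4^{11}/11!\le0.15$. The terms $4.4^i/i!$ with $i\ge9$ start below $1.704$ and have ratios at most $0.44$, so $\frac12\sum_{i\ge9}4.4^i/i!<1.53$. As $a_8>0$, this gives $\sigma_l\ge4.75-1.53$ for $l\ge7$, and $C(\sigma_{n-4}-1)>1.1>0.15$.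

\emph{$N=6$, $\zeta=16/5$, $C=3/5$.}
\begin{center}
\small
\begin{tabular}{c|ccccccccc}
$n$&6&7&8&9&10&11&12&13&14\\ \hline
$K_n$&1&6&20&47&80&76&$-100$&$-794$&$-2809$\\
$a_n$&1.4913&4.0904&5.4539&4.5570&2.4821&0.6860&$-0.2407$&$-0.4704$&$-0.3804$\\
$\sigma_n$&1.491&5.582&11.036&15.593&18.075&18.761&&&
\end{tabular}
\end{center}
For $6\le n\le11$ we have $a_n>C$. For $n=12,13,14$ we have $C(\sigma_{n-6}-1)\ge0.6\cdot0.491$, $0.6\cdot4.58$, $0.6\cdot10.0$, which exceeds $-a_n$ in each case. Let $n\ge15$. Then $-a_n\le\frac12\,6.4^{15}/15!<0.48$. We have $\sigma_9,\sigma_{10},\sigma_{11}>15$. The terms $6.4^i/i!$ with $i\ge12$ start below $9.86$ and have ratios at most $6.4/13$, so $\frac12\sum_{i\ge12}6.4^i/i!<9.72$ and $\sigma_l\ge18.76-9.72$ for $l\ge12$. Thus $C(\sigma_{n-6}-1)>4.8>0.48$.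

In both cases $Q\succeq0$, and Lemma~\ref{lem:cert} gives $1/F_N\succeq E\succeq e^x$.

\subsection*{Why $N=8$ is different}
The middle line of \eqref{eq:Qsmall} requires $K_n>0$ for $N\le n<2N$. For $N=8$,
\[
K_{15}=6435-5005-1365-105-1=-41 ,
\]
so no choice of $\zeta$ and $C$ works: the series $h$ turns negative before the product $hq$ can help. The remedy is to keep more terms of \eqref{eq:expand} before the geometric tail begins.

\section{The certificate for $N\ge8$}\label{sec:cert}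

From now on $N=2m$ with $m\ge4$, and
\[
L=N+1\ge9,\qquad X=\frac{x^N}{N!},\qquad s=\frac xL,\qquad \varphi=\frac{1+\sqrt5}2 .
\]

\subsection*{A simpler series to invert}
The quotient $g/X$ has coefficients $-N!/(N+i)!$, which are awkward to multiply. Since $(N+i)!/N!\ge L^i$, we may replace them by $-L^{-i}$ at the price of making the problem harder. Put
\[
\psi=1-\sum_{q\text{ odd}}s^q=1-\frac s{1-s^2},\qquad \tilde F=e^{-x}-X\psi .
\]
Then $\tilde F-F_N=g-X\psi\succeq0$, so by Lemma~\ref{lem:comp} it suffices to prove $1/\tilde F\succeq e^x$.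

\subsection*{The shape of the certificate}
The exact reciprocal is $1/\tilde F=e^x+Xe^{2x}\psi+X^2e^{3x}\psi^2+\cdots$. We keep the first two terms. In the third we replace $\psi^2=1-2s+s^2-2s^3+\cdots$ by the polynomial
\[
M=1-2s+\tfrac14s^2 ,
\]
which is easier to handle in products, and whose coefficient of $s^2$ is lowered to leave room for the negative terms of $\psi^2$ in degrees $3,5,\dots$. All further terms are replaced by a series $T$ with a geometric tail. So let
\[
E=e^x+X\big[e^{2x}\psi+Xe^{3x}M+X^2e^xT\big].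
\]
We have $e^{-x}E=1+Xe^x\psi+X^2e^{2x}M+X^3T$ and $X\psi E=Xe^x\psi+X^2e^{2x}\psi^2+X^3e^{3x}\psi M+X^4e^x\psi T$. Subtracting,
\begin{equation}\label{eq:FE}
\tilde FE=1-X^2e^{2x}(\psi^2-M)-X^3\big[e^{3x}\psi M+(Xe^x\psi-1)T\big].
\end{equation}
Consider the conditions
\begin{align*}
\textbf{(C1)}\quad& e^{2x}(\psi^2-M)\succeq0,\\
\textbf{(C2)}\quad& e^{3x}\psi M+(Xe^x\psi-1)T\succeq0,\\
\textbf{(C3)}\quad& e^{2x}\psi+Xe^{3x}M+X^2e^xT\succeq0.
\end{align*}
Condition (C3) gives $E\succeq e^x$, and (C1), (C2) give $\tilde FE=1-Q$ with $Q\succeq0$, $Q(0)=0$. Lemmas~\ref{lem:cert} and~\ref{lem:comp} then yield $1/F_N\succeq1/\tilde F\succeq E\succeq e^x$. Together with Section~\ref{sec:small}, the three conditions therefore prove Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:B} and~\ref{thm:A}.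

\subsection*{Normalized coefficients}
Let $(k)_i=k(k-1)\cdots(k-i+1)$. For $\beta>0$ and $f=\sum_if_is^i$ put
\[
\Lambda^\beta_k(f)=\sum_if_i\frac{(k)_i}{(\beta L)^i},\qquad\text{so that}\qquad [x^k]e^{\beta x}f=\sum_i\frac{f_i}{L^{i}}\frac{\beta^{k-i}}{(k-i)!}=\frac{\beta^k}{k!}\Lambda^\beta_k(f).
\]
The sum is finite. With $\theta=k/(\beta L)$, the numbers $t_i=(k)_i/(\beta L)^i$ satisfy $t_0=1$, $t_1=\theta$ and $0\le t_{i+1}\le\theta t_i$. From $(k+1)_i-(k)_i=i\,(k)_{i-1}$ we get a discrete derivative rule,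
\begin{equation}\label{eq:diff}
\Lambda^\beta_{k+1}(f)-\Lambda^\beta_k(f)=\frac1{\beta L}\Lambda^\beta_k(f'),\qquad f'=\frac{df}{ds}.
\end{equation}
If $\theta<1$, then $t_i\le\theta^i$ gives
\begin{equation}\label{eq:psi}
\Lambda^\beta_k(\psi)\ge1-\frac\theta{1-\theta^2},\qquad\text{which is $\ge0$ if }\theta\le\varphi^{-1}=\tfrac{\sqrt5-1}2 .
\end{equation}
As a guide only, $\Lambda^\beta_k(f)$ is a discrete version of $f(\theta)$. The function $\psi$ changes sign at $s=\varphi^{-1}\approx0.618$ and $M$ changes sign at $s=4-2\sqrt3\approx0.536$. This is why the degree $3m$, where $k/(3L)=m/L$ is just below $\frac12$, is the turning point for the terms containing $e^{3x}M$, and the degree $2\varphi^{-1}L$ is the turning point for $e^{2x}\psi$.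

\subsection*{The series $T$}
Condition (C2) constrains $T$ from both sides. In degrees below $N$ it says that $T$ lies below $e^{3x}\psi M$; beyond degree $3m$ the term $(Xe^x\psi-1)T$ must cover whatever negative coefficients $e^{3x}\psi M$ has. As in Section~\ref{sec:small}, a geometric tail with pole $\zeta$ can do this only if $Xe^x\psi\ge1$ at $\zeta$. We place the pole where $X=1$. Let
\[
x_0=(N!)^{1/N},\qquad\lambda=\frac1{x_0},\qquad\xi=\frac{x_0}L,
\]
and define $T=\sum_kT_kx^k$ by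
\[
T_k=\frac12\,\frac{3^k}{k!}\quad(0\le k\le m),\qquad T_k=T_m\lambda^{k-m}\quad(k\ge m).
\]
The initial part $\frac12e^{3x}$ fits under $e^{3x}\psi M$ and makes the coefficients in degree $3m$ explicit. The tail has radius of convergence $x_0<0.42L$, whereas the series it must dominate converge for $|x|<L$; this settles the very large degrees, and the work lies in the intermediate ones.

The sequence $T_kx_0^k$ equals $\frac12(3x_0)^k/k!$ for $k\le m$, which is nondecreasing because $m<3x_0$ (Lemma~\ref{lem:const}(a) below), and it is constant for $k\ge m$. Hence $T_kx_0^k=\sum_{n\le k}\tau_n$ with $\tau_n\ge0$ and $\tau_n=0$ for $n>m$. Put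
\[
e^x\psi=\sum_i\kappa_ix^i,\qquad S_l=\sum_{i\le l}\kappa_ix_0^i,\qquad Z_l=\sum_{i\le l}\frac{x_0^i}{i!},
\]
with $S_l=Z_l=0$ for $l<0$. Then $[x^i]e^x\psi T=\lambda^i\sum_a\kappa_ax_0^a\sum_{n\le i-a}\tau_n=\lambda^i\sum_n\tau_nS_{i-n}$, and the same computation applies to $e^xT$. Since $1/N!=\lambda^N$,
\begin{equation}\label{eq:conv}
[x^k]Xe^x\psi T=\lambda^k\sum_n\tau_nS_{k-N-n},\qquad [x^i]e^xT=\lambda^i\sum_n\tau_nZ_{i-n}.
\end{equation}

\section{Constants}\label{sec:const}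

We use Stirling's formula in the form $\sqrt{2\pi n}\,(n/e)^n<n!<\sqrt{2\pi n}\,(n/e)^ne^{1/(12n)}$ for $n\ge1$. Two quantities recur:
\[
\mu_m=\binom{3m}m\Big(\frac4{27}\Big)^m,\qquad \pi_d=\prod_{i=1}^d\frac{3m+i}{3x_0}\quad(d\ge0).
\]
The first measures the size of the terms involving $T$ in degree $3m$, and the second their growth beyond that degree. The general estimates are too weak for $m=4,\dots,7$, where we use the following values.
\begin{center}
\begin{tabular}{c|cccc}
$m$&4&5&6&7\\ \hline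
$x_0\approx$&3.76435&4.52873&5.28885&6.04585\\
$3x_0<$&11.294&13.587&15.868&18.139\\
$\mu_m\approx$&0.23845&0.21431&0.19627&0.18213
\end{tabular}
\end{center}

\begin{lemma}\label{lem:const}
Let $m\ge4$.
\begin{enumerate}
\item[(a)] $x_0>N/e$.
\item[(b)] $\xi<0.4186$ and $\ln(L/x_0)>0.8708$.
\item[(c)] $x_0\le6.801$ for $m=8$, $x_0\le7.554$ for $m=9$, and $x_0\le0.8306\,m$ for $m\ge10$. For $m\ge8$ we have $\pi_d\ge1.2^d$.
\item[(d)] $(3x_0)^{3m}/(3m)!\ge2\cdot8^m$.
\item[(e)] $\mu_m$ decreases in $m$; $\mu_m\ge0.4768/\sqrt m$ for $m\ge4$, and $\mu_m\ge0.4827/\sqrt m$ for $m\ge8$.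
\item[(f)] For $a>0$ and real $d$, $\ a\,1.2^d-d\ge\big(1+\ln(a\ln1.2)\big)/\ln1.2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is the lower Stirling bound.

(b) The upper Stirling bound and $\ln(1+\frac1N)\ge\frac1N-\frac1{2N^2}$ give
\[
\xi\le\frac1e\exp\Big(\frac{\frac12\ln(2\pi N)-1}N+\frac7{12N^2}\Big).
\]
The derivative of the first fraction is $(3-\ln(2\pi N))/(2N^2)<0$ for $N\ge8$, so the bound decreases in $N$; at $N=8$ it is $\approx0.41851$. Finally $-\ln0.4186>0.8708$.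

(c) The values for $m=8,9$ are direct evaluations. For $N\ge20$ we have $x_0/N\le\frac1e(2\pi N)^{1/(2N)}e^{1/(12N^2)}$, which decreases in $N$ and is at most $0.4153$ at $N=20$. The inequality $\frac{3m+1}{3x_0}\ge1.2$ reads $x_0\le(N+\frac23)/2.4$; the right side exceeds $6.94$ for $N=16$ and $7.77$ for $N=18$, and $0.4153<1/2.4$.

(d) Since $x_0^{3m}=((2m)!)^{3/2}$, Stirling's bounds give
\[
\frac{(3x_0)^{3m}}{(3m)!}\ge\frac{3^{3m}(4\pi m)^{3/4}(2m/e)^{3m}}{\sqrt{6\pi m}\,(3m/e)^{3m}e^{1/(36m)}}=8^m\frac{(4\pi m)^{3/4}}{\sqrt{6\pi m}\,e^{1/(36m)}} .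
\]
The last fraction increases in $m$ and is at least $2.15$ at $m=4$.

(e) We have $\mu_{m+1}/\mu_m=\frac{2(3m+1)(3m+2)}{9(2m+1)(m+1)}=1-\eta$ with $\eta=\frac{9m+5}{9(2m+1)(m+1)}>0$. The sequence $\sqrt m\,\mu_m$ is nondecreasing, because
\[
(1-\eta)^2(m+1)-m=1-2\eta(m+1)+\eta^2(m+1)=-\frac1{9(2m+1)}+\frac{(9m+5)^2}{81(2m+1)^2(m+1)}\ge0,
\]
where the inequality is equivalent to $(9m+5)^2\ge9(2m+1)(m+1)$. Now use $\mu_4\approx0.238446$ and $\mu_8\approx0.170661$.

(f) The left side is convex in $d$ and is minimal where $a\,1.2^d\ln1.2=1$.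
\end{proof}

\section{Partial sums of $e^x\psi$ at $x_0$}\label{sec:partial}

By \eqref{eq:conv}, the helpful term in (C2) is governed by the partial sums $S_l$. They first rise and then fall, and we need to know that they never fall below the level reached at $l=m$.

\begin{lemma}\label{lem:S}
If $0\le l\le m$ and $l'\ge l$, then $S_{l'}\ge S_l$.
\end{lemma}

\begin{proof}
The number $i!\,\kappa_i=1-\sum_{q\text{ odd}}(i)_q/L^q$ is nonincreasing in $i$, and it is positive for $i\le m$ by \eqref{eq:psi}, since $m/L<\frac12$. So $S_l$ increases up to some index $\ge m$ and is nonincreasing afterwards. The limit $S_\infty$ exists, and the double series below converges absolutely, because $\xi<1$. It suffices to prove $S_\infty\ge S_m$. For $a\in\mathbb Z$ let $G(a)=\sum_{i>a,\ i\ge0}x_0^i/i!$. Summing $\kappa_ix_0^i=\frac{x_0^i}{i!}-\sum_{q\text{ odd},\,q\le i}\xi^q\frac{x_0^{i-q}}{(i-q)!}$ over $i>m$, we get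
\begin{equation}\label{eq:Sinf}
S_\infty-S_m=G(m)-\sum_{q\text{ odd}}\xi^q\,G(m-q).
\end{equation}
For $a\ge0$ put
\[
H(a)=\frac{G(a)}{x_0^a/a!}=\sum_{n\ge1}\frac{x_0^n}{(a+1)\cdots(a+n)},\qquad\text{so that}\qquad H(a)=\frac{x_0}{a+1}\big(1+H(a+1)\big).
\]

\emph{The case $m\ge8$.} The ratio $G(a-1)/G(a)$ equals $1+1/H(a)$ for $a\ge0$ and $1$ for $a<0$. Since $H$ is decreasing, the ratio is at most $1+1/H(m)$ for all $a\le m$. With $y=\xi(1+1/H(m))$ we obtain $\xi^qG(m-q)\le y^qG(m)$. If $y\le\varphi^{-1}$, then $\sum_{q\text{ odd}}y^q=y/(1-y^2)\le1$ and \eqref{eq:Sinf} is non-negative. The condition $y\le\varphi^{-1}$ is equivalent to $H(m)\ge x_0/(\varphi^{-1}L-x_0)$, where the denominator is positive by Lemma~\ref{lem:const}(b). To prove this lower bound we extend its right side to a subsolution of the recurrence for $H$. Let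
\[
\gamma=\varphi^{-1}L-m=(\sqrt5-2)m+\varphi^{-1}>1,\qquad \underline H(a)=\frac{x_0}{a+\gamma-x_0}\quad(a\ge m),
\]
so that the claim is $H(m)\ge\underline H(m)$. With $w=a+\gamma-x_0>0$, the inequality $\underline H(a)\le\frac{x_0}{a+1}(1+\underline H(a+1))$ reads $(a+1)(w+1)\le(a+1+\gamma)w$, that is, $\gamma(a+\gamma-x_0)\ge a+1$. Since $\gamma>1$, this holds for all $a\ge m$ once it holds for $a=m$, where it reads $\gamma(\varphi^{-1}L-x_0)\ge m+1$. By Lemma~\ref{lem:const}(c), the left side is at least $2.506\cdot3.705>9$ for $m=8$, at least $2.742\cdot4.188>10$ for $m=9$, and at least $(0.236m+0.618)(0.4054m+0.618)$ for $m\ge10$; the last expression exceeds $13.9$ at $m=10$ and has derivative greater than $2$ for $m\ge10$. Therefore $H(a)-\underline H(a)\ge\frac{x_0}{a+1}\big(H(a+1)-\underline H(a+1)\big)$ for $a\ge m$, and iterating,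
\[
H(m)-\underline H(m)\ \ge\ \prod_{i=1}^n\frac{x_0}{m+i}\cdot\big(H(m+n)-\underline H(m+n)\big)\qquad(n\ge1).
\]
The product tends to $0$, and $H,\underline H$ are bounded on $[m,\infty)$. Hence $H(m)\ge\underline H(m)$.

\emph{The cases $m=4,\dots,7$.} We evaluate \eqref{eq:Sinf} directly, in units of $x_0^m/m!$. In these units $G(m)=H(m)$ and $G(m-r)=H(m)+\sum_{i<r}(m)_ix_0^{-i}$, and $G(m-q)\le G(-1)=e^{x_0}$ for all $q$. The rounded values, all but $\xi$ in these units, are:
\begin{center}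
\begin{tabular}{c|cccccc}
$m$&$\xi$&$G(m)$&$G(m-1)$&$G(m-3)$&$G(m-5)$&$G(-1)$\\ \hline
4&0.4183&1.677&2.677&4.586&5.156&5.156\\
5&0.4117&1.762&2.762&4.842&5.773&5.836\\
6&0.4068&1.832&2.832&5.039&6.311&6.517\\
7&0.4031&1.891&2.891&5.198&6.777&7.210
\end{tabular}
\end{center}
The sum in \eqref{eq:Sinf} is at most $\xi G(m-1)+\xi^3G(m-3)+\xi^5G(m-5)+\frac{\xi^7}{1-\xi^2}G(-1)$. With the four terms rounded, this is
\begin{align*}
m=4:&\quad1.120+0.336+0.066+0.014<1.54,\\
m=5:&\quad1.137+0.338+0.068+0.014<1.56,\\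
m=6:&\quad1.152+0.339+0.070+0.014<1.58,\\
m=7:&\quad1.165+0.340+0.072+0.015<1.60,
\end{align*}
in each case smaller than $G(m)$ by more than $0.1$.
\end{proof}

\section{Proof of (C1)}\label{sec:C1}

Since $\big(\frac s{1-s^2}\big)^2=\sum_{r\ge1}rs^{2r}$, we have
\[
\psi^2-M=\tfrac34s^2+\sum_{r\ge2}rs^{2r}-2\sum_{r\ge1}s^{2r+1}.
\]
Fix $k$ and let $t_i=(k)_i/(2L)^i$. Each negative term $-2t_{2r+1}$ of $\Lambda^2_k(\psi^2-M)$ is to be absorbed by its two neighbors. Choose positive weights $(\alpha_r,\alpha'_r)$ equal to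
\[
(\tfrac34,\,1.45),\quad(0.55,\,2.1),\quad(0.9,\,1.5),\quad(2.5,\,2.5)\quad\text{for }r=1,2,3,4,
\]
and to $(\frac r2,\frac{r+1}2)$ for $r\ge5$. Then $\alpha_1=\frac34$ and $\alpha'_{r-1}+\alpha_r=r$ for all $r\ge2$, so
\[
\Lambda^2_k(\psi^2-M)=\sum_{r\ge1}\big(\alpha_rt_{2r}-2t_{2r+1}+\alpha'_rt_{2r+2}\big).
\]
With $u=(k-2r)/(2L)$ we have $t_{2r+1}=ut_{2r}$ and $t_{2r+2}=u(u-\frac1{2L})t_{2r}$, so the $r$th summand equals
\[
t_{2r}\Big[\alpha_r-\Big(2+\frac{\alpha'_r}{2L}\Big)u+\alpha'_ru^2\Big].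
\]
The quadratic in $u$ has non-positive discriminant when $\sqrt{\alpha_r\alpha'_r}\ge1+\alpha'_r/(4L)$. For $L\ge9$ it suffices to compare with $1+\alpha_r'/36$, and the conditions read $1.0428\ge1.0403$, $1.0747\ge1.0584$, $1.16\ge1.05$, $2.5\ge1.07$ for $r=1,\dots,4$, and $\frac r2\ge1+\frac{r+1}{72}$ for $r\ge5$. All of them hold, and (C1) follows. The tight case is $r=1$, where $\alpha_1=\frac34$ is the room left by the coefficient $\frac14$ in $M$.

\section{Proof of (C2)}\label{sec:C2}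

In this section $\varepsilon=\frac1{3L}$, $\theta=k\varepsilon$ and $t_i=(k)_i\,\varepsilon^i$. Multiplying out,
\begin{align}
\psi M&=1-3s+\tfrac94s^2-\tfrac54s^3+\sum_{r\ge2}\big(2s^{2r}-\tfrac54s^{2r+1}\big),\label{eq:psiM}\\
(\psi M)'&=-3+\tfrac92s+\sum_{r\ge1}\big(-\tfrac54(2r+1)s^{2r}+4(r+1)s^{2r+1}\big).\label{eq:psiMd}
\end{align}
The coefficient of $x^k$ in (C2), multiplied by $k!/3^k$, is $P_k-R_k+W_k$, where
\[
P_k=\Lambda^3_k(\psi M),\qquad R_k=\frac{k!}{3^k}T_k,\qquad W_k=\frac{k!}{3^k}[x^k]Xe^x\psi T .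
\]
For $k<3m$ only the coefficients $\kappa_i>0$ with $i<m$ enter $W_k$, so $W_k\ge0$, and we show $R_k\le P_k$. For $k\ge3m$ we put $Y_k=W_k-R_k$ and show $P_k+Y_k\ge0$: the lower bound for $P_k$ falls linearly, while $Y_k$ grows at least like $\pi_{k-3m}$. Both arguments rest on the value of $P_{3m}$, which is positive but small.

\subsection*{The sequence $P_k$ up to $k=3m$}

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(a)] If $\theta\le\frac12$, then $P_k\ge1-3\theta$ and $P_{k+1}-P_k\le-0.6875\,\varepsilon$.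
\item[(b)] $P_N\ge\frac{11}{54}>0.2037$.
\item[(c)] $P_{3m}\ge0.0250,\ 0.0180,\ 0.0135,\ 0.0103$ for $m=4,5,6,7$, and $P_{3m}\ge0.0073$ for $m\ge8$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\theta\le\frac12$ we have $t_{i+1}\le\frac12t_i$, so $\frac94t_2-\frac54t_3\ge0$ and
\begin{equation}\label{eq:pairs}
2t_{2r}-\tfrac54t_{2r+1}\ge1.375\,t_{2r}\ge0 .
\end{equation}

(a) The first bound follows from \eqref{eq:psiM}. In \eqref{eq:psiMd}, $-\frac54(2r+1)t_{2r}+4(r+1)t_{2r+1}\le(\frac34-\frac r2)t_{2r}$, which is at most $\frac14\cdot\frac14$ for $r=1$ and at most $0$ for $r\ge2$. Thus $\Lambda^3_k((\psi M)')\le-3+\frac94+\frac1{16}=-0.6875$, and \eqref{eq:diff} applies.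

(b) For $k=N=L-1$ we have $t_1=\frac13-\varepsilon$, $t_2=(\frac13-\varepsilon)(\frac13-2\varepsilon)\ge\frac19-\varepsilon$ and $t_3\le\frac1{27}$. By \eqref{eq:pairs}, $P_N\ge3\varepsilon+\frac14-\frac94\varepsilon-\frac5{108}\ge\frac{11}{54}$.

(c) For $k=3m$ we have $3L=2k+3$, so $(k-q)\varepsilon=\frac12(1-(3+2q)\varepsilon)$ and $t_i=2^{-i}p_i$ with $p_i=\prod_{q<i}(1-(3+2q)\varepsilon)$. Explicitly, $p_1=1-3\varepsilon$ and
\begin{align*}
p_2&=1-8\varepsilon+15\varepsilon^2,\qquad p_3=1-15\varepsilon+71\varepsilon^2-105\varepsilon^3,\\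
p_4&=1-24\varepsilon+206\varepsilon^2-744\varepsilon^3+945\varepsilon^4,\\
p_5&=1-35\varepsilon+470\varepsilon^2-3010\varepsilon^3+9129\varepsilon^4-10395\varepsilon^5 .
\end{align*}
The terms of $P_{3m}$ up to $t_5$ add up to $1-\frac32p_1+\frac9{16}p_2-\frac5{32}p_3+\frac18p_4-\frac5{128}p_5$. Collecting powers of $\varepsilon$ and dropping the positive term in $\varepsilon^5$, this is at least
\[
-0.0078125+0.7109\,\varepsilon+4.73\,\varepsilon^2+(40.9\,\varepsilon^3-239\,\varepsilon^4),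
\]
and the bracket is non-negative because $\varepsilon\le\frac1{27}$. The remaining terms come in the non-negative pairs \eqref{eq:pairs}. For $\varepsilon=\frac1{27},\frac1{33},\frac1{39},\frac1{45}$ the first three terms give the stated values. For $m\ge8$ the constant term would eventually dominate, so we keep one more pair. Here $\varepsilon\le\frac1{51}$, and $p_6\ge1-(3+5+\dots+13)\varepsilon=1-48\varepsilon$, so $2t_6-\frac54t_7\ge\frac{1.375}{64}p_6\ge0.02148(1-48\varepsilon)$. Therefore $P_{3m}\ge0.01366-0.3204\,\varepsilon\ge0.0073$.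
\end{proof}

\subsection*{Degrees $k<3m$}
Here $\theta<\frac12$, so $P$ is decreasing on $0\le k\le3m$. For $k\le m$ we have $R_k=\frac12<1-m/L\le P_k$. For $k>m$ the ratio $R_k/R_{k-1}=k/(3x_0)$ increases with $k$, so on any interval of integers in $[m,\infty)$ the sequence $R$ is at most the larger of its end values. From $\lambda^m=((2m)!)^{-1/2}$ and $\lambda^{2m}=1/(2m)!$ we get
\begin{equation}\label{eq:R}
R_N=\frac12\,3^{-m}\sqrt{\binom{2m}m},\qquad R_{3m}=\frac12\binom{3m}m9^{-m}=\frac12\mu_m\Big(\frac34\Big)^m .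
\end{equation}
When $m$ increases by $1$, each of these is multiplied by at most $\frac34$: the first because $\binom{2m+2}{m+1}<4\binom{2m}m$, the second by Lemma~\ref{lem:const}(e).

\emph{$m<k\le N$.} By Lemma~\ref{lem:const}(a), $3x_0>6m/e$. Hence $R_{m+1}\le\frac12\cdot\frac e6(1+\frac1m)\le0.284$, while $P_{m+1}\ge1-\frac{m+1}L\ge\frac49$. Next, $R_{m+2}\le0.284\cdot\frac e6(1+\frac2m)\le0.1932$ and $R_N\le\frac12\sqrt{70}/81\le0.0517$. So $R_k\le0.1932<P_N\le P_k$ for $m+2\le k\le N$.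

\emph{$N<k<3m$.} Here $P_k\ge P_{3m-1}\ge P_{3m}+0.6875\,\varepsilon$. We bound $R_k$ by its end values on $[N,3m]$, except for $m=4$, where we use $[9,12]$ and $R_9=\frac9{3x_0}R_8$.
\begin{center}
\begin{tabular}{c|ccccc}
$m$&4&5&6&7&8\\ \hline
$R$ at the left end $\le$&0.0413&0.0327&0.0209&0.0134&0.0087\\
$R_{3m}\le$&0.0378&0.0255&0.0175&0.0122&0.0086\\
$P_{3m}+0.6875\,\varepsilon\ge$&0.0504&0.0388&0.0311&0.0255&0.0207
\end{tabular}
\end{center}
In each column the last entry is the largest. For $m\ge9$ we have $R_k\le\frac34\cdot0.0087<0.0073\le P_{3m}\le P_k$.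

\subsection*{Growth of $Y_k$ for $k\ge3m$}
By \eqref{eq:conv} and $T_k=\lambda^k\sum_{n\le m}\tau_n$,
\[
Y_k=\frac{k!}{(3x_0)^k}\,y_k,\qquad y_k=\sum_{n\le m}\tau_n\big(S_{k-N-n}-1\big).
\]
Since $k-N-n\ge m-n\ge0$, Lemma~\ref{lem:S} gives $S_{k-N-n}\ge S_{m-n}$, so $y_k\ge y_{3m}$. This is the only use of Lemma~\ref{lem:S}. It follows that
\begin{equation}\label{eq:Ygrow}
Y_{3m+d}\ge\bar Y_d:=Y_{3m}\,\pi_d\qquad(d\ge0).
\end{equation}
As $T$ agrees with $\frac12e^{3x}$ up to degree $m$, we have $[x^{3m}]Xe^x\psi T=\frac1{2N!}[x^m]e^{4x}\psi=\frac1{2N!}\frac{4^m}{m!}\Lambda^4_m(\psi)$, so $W_{3m}=\frac12\mu_m\Lambda^4_m(\psi)$. Since $m/(4L)<\frac18$, \eqref{eq:psi} gives $\Lambda^4_m(\psi)\ge\frac{55}{63}$, and by \eqref{eq:R}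
\[
Y_{3m}\ge\tfrac12\mu_m\big(\tfrac{55}{63}-(\tfrac34)^m\big).
\]
Thus $Y_{3m}\ge0.0663,\ 0.0681,\ 0.0682,\ 0.0673$ for $m=4,5,6,7$, and by Lemma~\ref{lem:const}(e), $Y_{3m}\ge0.1865/\sqrt m\ge0.2637/\sqrt N$ for $m\ge8$. In all cases $Y_{3m}\ge0.13/\sqrt m$. At $k=3m$ both $P_k$ and $Y_k$ are positive.

\subsection*{Degrees $3m<k\le3.15L$}
We need to bound the rate at which $P$ can fall when $\theta\le1.05$. Regroup \eqref{eq:psiMd} as
\[
\Lambda^3_k((\psi M)')=-3+\tfrac92t_1-\tfrac{15}4t_2+\big(8t_3-\tfrac{25}4t_4\big)+\sum_{r\ge3}\big(4rt_{2r-1}-\tfrac54(2r+1)t_{2r}\big).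
\]
The last sum is non-negative, because $t_{2r}\le\theta t_{2r-1}$ and $\theta\le\frac{48}{35}\le\frac{16r}{5(2r+1)}$ for $r\ge3$. Put $\nu=1/L=3\varepsilon$. Then $t_2\le\theta^2$, $t_3=\theta(\theta-\varepsilon)(\theta-2\varepsilon)\ge\theta^3-\nu\theta^2$, and $8t_3-\frac{25}4t_4\ge(8-\frac{25}4\theta)t_3$ with $8-\frac{25}4\theta>0$. Together with \eqref{eq:diff} this gives $P_{k+1}-P_k\ge\varepsilon\,\Gamma_\nu(\theta)$, where
\[
\Gamma_\nu(\theta)=-3+\tfrac92\theta-\big(\tfrac{15}4+8\nu\big)\theta^2+\big(8+\tfrac{25}4\nu\big)\theta^3-\tfrac{25}4\theta^4 .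
\]
Two properties of $\Gamma_\nu$ reduce everything to a few evaluations. First, $\partial\Gamma_\nu/\partial\nu=-\theta^2(8-\frac{25}4\theta)$, so $\Gamma_\nu(\theta)$ decreases in $\nu$ for $0<\theta<1.28$. Second, $\Gamma_\nu''$ is a quadratic in $\theta$ with leading coefficient $-75$ and discriminant $54-1200\nu+1406.25\nu^2$, which is convex in $\nu$ and negative at $\nu=\frac1{17}$ and $\nu=\frac19$. So for $\frac1{17}\le\nu\le\frac19$ the function $\Gamma_\nu$ is concave, and on an interval it is at least the smaller of its end values. Write $k=3m+d$.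

\emph{$m\ge8$.} Here $\nu\le\frac1{17}$, so $\Gamma_\nu\ge\Gamma_{1/17}$, and $\theta\ge m/L\ge0.47$. Since $\Gamma_{1/17}(0.47)\ge-1.254$ and $\Gamma_{1/17}(1.05)\ge-0.84$, the sequence $P$ drops by less than $0.42/L$ per step, and $P_{3m+d}\ge-0.42\,d/L$. By \eqref{eq:Ygrow} and Lemma~\ref{lem:const}(c), $Y_{3m+d}\ge Y_{3m}1.2^d$. Put $a=Y_{3m}L/0.42\ge0.627\,L/\sqrt N$. As $L/\sqrt N\ge\frac{17}4$, we have $a>2.66$, and Lemma~\ref{lem:const}(f) gives
\[
\frac L{0.42}\big(P_{3m+d}+Y_{3m+d}\big)\ge a\,1.2^d-d>1.5 .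
\]

\emph{$m=5,6,7$.} At $\theta=m/L$ we have $\Gamma_\nu\ge-1.3418,\ -1.3028,\ -1.2739$, and $\Gamma_\nu(1.05)\ge\Gamma_{1/11}(1.05)\ge-0.89$. Multiplying by $\varepsilon=\frac1{33},\frac1{39},\frac1{45}$, we see that $P$ drops by at most $0.0407,\ 0.0335,\ 0.0284$ per step. Starting from Lemma~\ref{lem:P}(c) and the bounds for $Y_{3m}$ and $3x_0$, we obtain for $d=1,2,3,4$:
\begin{center}
\begin{tabular}{c|c|c}
$m$&$\bar Y_d\ge$&$-P_{3m+d}\le$\\ \hline
5&0.080,\ 0.100,\ 0.132,\ 0.185&0.023,\ 0.064,\ 0.105,\ 0.145\\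
6&0.081,\ 0.102,\ 0.136,\ 0.188&0.020,\ 0.054,\ 0.087,\ 0.121\\
7&0.081,\ 0.103,\ 0.136,\ 0.188&0.019,\ 0.047,\ 0.075,\ 0.104
\end{tabular}
\end{center}
For $d\ge5$ the factor $\pi_d/\pi_{d-1}$ is at least $\frac{20}{13.587},\frac{23}{15.868},\frac{26}{18.139}$, which all exceed $1.4$. So $\bar Y_d-\bar Y_{d-1}\ge0.4\,\bar Y_4\ge0.074$, more than the drop of $P$, and $\bar Y_d>-P_{3m+d}$ by induction.

\emph{$m=4$.} Here $L=9$, and the margin is too small for a uniform bound on the drop. At $\theta=\frac{12}{27},\dots,\frac{16}{27}$ we have $\Gamma_{1/9}\ge-1.3969,\ -1.2742,\ -1.1536,\ -1.0364,\ -0.9238$. Dividing by $27$ and accumulating from $P_{12}\ge0.0250$, we get $-P_{13},\dots,-P_{17}\le0.027,\ 0.075,\ 0.118,\ 0.156,\ 0.191$, while $\bar Y_1,\dots,\bar Y_5\ge0.076,\ 0.094,\ 0.125,\ 0.177,\ 0.267$. For $d\ge6$ we have $\pi_d/\pi_{d-1}\ge\frac{18}{11.294}>1.59$, so $\bar Y$ increases by at least $0.59\cdot0.267>0.15$ per step. Since $\Gamma_{1/9}(1.05)\ge-0.93$,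 concavity gives $\Gamma_{1/9}\ge-0.93$ on $[\frac{16}{27},1.05]$, and $P$ drops by less than $0.035$ per step.

\subsection*{Degrees $k>3.15L$}
Now the difference between the radii $x_0$ and $L$ decides. All coefficients in \eqref{eq:psiM} are at most $3$ in absolute value, so
\[
-P_k\le3\sum_it_i=\frac{3\,k!}{(3L)^k}\sum_{i\le k}\frac{(3L)^{k-i}}{(k-i)!}\le\frac{3\,k!}{(3L)^k}e^{3L}.
\]
By Lemma~\ref{lem:const}(d), $y_k\ge y_{3m}=Y_{3m}(3x_0)^{3m}/(3m)!\ge2\cdot8^mY_{3m}$. It therefore suffices to show $(L/x_0)^k\cdot2\cdot8^mY_{3m}\ge3e^{3L}$. By Lemma~\ref{lem:const}(b), $(L/x_0)^k\ge e^{0.8708\cdot3.15L}\ge e^{2.743L}$, so we need $2\cdot8^mY_{3m}e^{-0.257(2m+1)}\ge3$. Since $8e^{-0.514}>4.7$ and $2\cdot0.13\,e^{-0.257}>0.2$, the left side exceeds $0.2\cdot4.7^m/\sqrt m$, which is larger than $48$ at $m=4$ and increases with $m$. This completes the proof of (C2).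

\section{Proof of (C3)}\label{sec:C3}

Put $j=k-N$ and
\[
\Psi_k=\Lambda^2_k(\psi),\qquad M_j=\Lambda^3_j(M),\qquad V_j=\frac{j!}{3^jN!}[x^{j-N}]e^xT\ge0,\qquad\rho_k=\binom kN\frac{3^{k-N}}{2^k}.
\]
The coefficient of $x^k$ in (C3), multiplied by $k!/2^k$, is $\Psi_k$ for $k<N$ and
\begin{equation}\label{eq:C3coef}
\Psi_k+\rho_k(M_j+V_j)\qquad\text{for }k\ge N .
\end{equation}
Let $\omega=2\varphi^{-1}=\sqrt5-1$. The three terms take turns. Up to $k=\omega L$ the term $\Psi_k$ is non-negative. Beyond that point the weight $\rho_k$ is already larger than $1$ and grows quickly, so $\rho_kM_j$ dominates as long as $M_j$ stays positive, which is up to $j=3m$, that is, $k=5m$. From there on $V_j$ must cover both $M_j$ and $\Psi_k$; we spend nine tenths of it on the first task and one tenth on the second.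

By \eqref{eq:conv}, $V_j=\frac{j!}{(3x_0)^j}v_j$, where $v_j=\sum_n\tau_nZ_{j-N-n}$ is nondecreasing in $j$. Since $[x^m]e^xT=\frac12\frac{4^m}{m!}$, we obtain
\begin{equation}\label{eq:V}
V_{3m}=\tfrac12\mu_m,\qquad V_{3m+d}\ge V_{3m}\,\pi_d\quad(d\ge0).
\end{equation}

\begin{lemma}\label{lem:M}
We have $M_j>\frac1{16}$ for $0\le j\le3m$, and $M_j+0.9\,V_j\ge0$ for $j\ge3m$.
\end{lemma}

\begin{proof}
By \eqref{eq:diff}, $M_{j+1}-M_j=\frac1{3L}\big(-2+\frac j{6L}\big)$. So $M_j$ decreases for $j\le3m$, and it never drops by more than $\frac2{3L}$ per step. Using $\frac mL=\frac12-\frac1{2L}$,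
\[
M_{3m}=\frac1L+\frac14\Big(\frac12-\frac1{2L}\Big)\Big(\frac12-\frac5{6L}\Big)\ge\frac1{16}+\frac5{6L}.
\]
This proves the first claim and gives $M_{3m+d}\ge\frac1{16}+\frac{5-4d}{6L}$.

Let $m\ge8$. By Lemma~\ref{lem:const}(e), $V_{3m}\ge0.3413/\sqrt N$. With $a=1.35\cdot0.3413\,L/\sqrt N\ge1.958$, parts (c) and (f) of Lemma~\ref{lem:const} give
\[
\frac{3L}2\big(M_{3m+d}+0.9V_{3m+d}\big)\ge a\,1.2^d-d+\frac{3L}{32}+\frac54\ge-0.17+2.84>0 .
\]

Let $4\le m\le7$. For $d\le2$ we have $M_{3m+d}\ge\frac1{16}-\frac1{2L}>0$. For $d=3$ we have $M_{3m+3}\ge\frac1{16}-\frac7{6L}\ge-0.068$, while $0.9V_{3m}\pi_3\ge0.203,\ 0.188,\ 0.176,\ 0.166$ for $m=4,5,6,7$. For $d\ge4$ the factor $\pi_d/\pi_{d-1}$ is at least $\frac{16}{11.294},\frac{19}{13.587},\frac{22}{15.868},\frac{25}{18.139}$, which all exceed $1.37$. So $0.9V_{3m}\pi_d$ increases per step by at least $0.37$ times its value at $d=3$, that is, by at least $0.075,\ 0.069,\ 0.065,\ 0.061$. These exceed $\frac2{3L}=\frac2{27},\frac2{33},\frac2{39},\frac2{45}$,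 and the claim follows by induction.
\end{proof}

\begin{lemma}\label{lem:rho}
For integers $k>\omega L$ we have $\rho_k\ge1.27$. For $N<k\le1.7L+1$ we have $\rho_k/\rho_{k-1}\ge2.9$, and for $N<k\le5m$ we have $\rho_k/\rho_{k-1}\ge2.5$.
\end{lemma}

\begin{proof}
The ratio $\rho_k/\rho_{k-1}=\frac32\cdot\frac k{k-N}$ exceeds $1$ and decreases in $k$. At $k=1.7L+1$ this expression equals $\frac32\cdot\frac{1.7L+1}{0.7L+2}$, which increases in $L$ and exceeds $2.9$ at $L=9$. At $k=5m=2.5N$ it equals $2.5$.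

For $N=8,10,12,14$ the least integer above $\omega L$ is $12,14,17,19$, where $\rho_k\ge9.78,\ 4.94,\ 11.4,\ 5.38$, and $\rho_k$ increases. Let $N\ge16$. Then $j>\omega L-N=(\sqrt5-2)N+\omega>5.01$, so $e^{-1/(12N)-1/(12j)}\ge0.978$, and Stirling's bounds give
\[
\rho_k\ge0.978\sqrt{\frac k{2\pi Nj}}\;e^{N\Phi(k/N)},\qquad\Phi(z)=z\ln\frac z2-(z-1)\ln(z-1)+(z-1)\ln3 .
\]
We have $\Phi'(z)=\ln\frac{3z}{2(z-1)}$ and $\Phi''(z)=\frac1z-\frac1{z-1}<0$ for $z>1$. As a function of a real variable $k\ge\omega L$, with $j=k-N$, the right side has logarithmic derivative $\ln\frac{3k}{2j}+\frac12(\frac1k-\frac1j)\ge0.4-0.1>0$. We may therefore evaluate it at $k=\omega L$, that is, at $z_1=\omega(1+\frac1N)\le1.31333$. Since $\omega/2=\varphi^{-1}$ and $\omega-1=\sqrt5-2=\varphi^{-3}$,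
\[
\Phi(\omega)=(2\sqrt5-5)\ln\varphi+(\sqrt5-2)\ln3=(\sqrt5-2)\big(\ln3-\sqrt5\ln\varphi\big)>0.0053 .
\]
The exponential rate is thus positive but very small, and the lower-order terms matter. We have $\frac{z_1}{z_1-1}\ge4.191$, hence $\Phi'(z_1)\ge1.838$, and concavity gives $N\Phi(z_1)\ge N\Phi(\omega)+N(z_1-\omega)\Phi'(z_1)\ge0.005N+2.271$, because $N(z_1-\omega)=\omega$. Also $\sqrt{4.191/(2\pi)}\ge0.8167$. Altogether
\[
\rho_k\ge0.978\cdot0.8167\cdot e^{2.271}\,\frac{e^{0.005N}}{\sqrt N}\ge7.73\,\frac{e^{0.005N}}{\sqrt N}\ge7.73\,\frac{e^{1/2}}{10}>1.27 ,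
\]
since $e^{0.005N}/\sqrt N$ is minimal at $N=100$.
\end{proof}

We now go through four ranges of $k$, which cover all $k\ge0$. Let $k_0$ be the least integer greater than $\omega L$.

\emph{Range $k\le\omega L$.} Here $k/(2L)\le\varphi^{-1}$, so $\Psi_k\ge0$ by \eqref{eq:psi}. If $k\ge N$, then $j\le\omega L-N<0.48m+1.24\le3m$, so $M_j>0$ and \eqref{eq:C3coef} is non-negative.

\emph{Range $\omega L<k\le1.7L$.} Write $k=k_0+d$. Since $j\le0.7L+1$, we have $M_j\ge1-\frac{2j}{3L}\ge1-\frac{1.4}3-\frac2{27}\ge0.459$, and Lemma~\ref{lem:rho} gives $\rho_kM_j\ge1.27\cdot2.9^d\cdot0.459\ge0.58\cdot2.9^d$. Put $\theta=\frac k{2L}\le0.61804+\frac{1+d}{18}$. By \eqref{eq:psi}, $-\Psi_k\le\frac\theta{1-\theta^2}-1$. For $d=0$ this is at most $0.24<0.58$, and for $d=1$ at most $0.56<1.68$. For $d\ge2$ we use $\theta\le0.85$, which gives $-\Psi_k\le2.07<4.8\le0.58\cdot2.9^2$.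

\emph{Range $1.7L<k\le5m$.} The bound \eqref{eq:psi} degenerates as $\theta\to1$, so we use $-\Psi_k\le\Sigma_k:=\sum_i(k)_i/(2L)^i$. Since $j\le3m$, we have $M_j>\frac1{16}$, and it suffices to prove $\rho_k\ge16\,\Sigma_k$. We use induction on $k$, starting at $k_1=\lfloor1.7L\rfloor+1\le2L$, where each of the $k_1+1$ nonzero terms of $\Sigma_{k_1}$ is at most $1$, so that $\Sigma_{k_1}\le2L+1$. For $N=8,10,12,14$ we have $k_1=16,19,23,26$ and $\rho_{k_1}>1288,\ 3460,\ 28000,\ 76000$, while $16(2L+1)=304,\ 368,\ 432,\ 496$. For $N\ge16$ we have $k_1-k_0>(1.7-\omega)L-1\ge0.4639L-1$, so Lemma~\ref{lem:rho} gives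
\[
\rho_{k_1}\ge1.27\cdot2.9^{\,0.4639L-1}\ge0.437\,e^{0.4939L}.
\]
At $L=17$ this exceeds $1900$, while $16(2L+1)=560$; when $L$ increases by $1$, the first quantity is multiplied by more than $1.6$ and the second by less than $1.06$. For the inductive step, $(k+1)_i=(k+1)(k)_{i-1}$ gives $\Sigma_{k+1}=1+\frac{k+1}{2L}\Sigma_k$. Since $\Sigma_k\ge1$ and $k+1\le5m<2.5L$, this is at most $2.25\,\Sigma_k$, while $\rho_{k+1}\ge2.5\,\rho_k$.

\emph{Range $k\ge5m$.} Here $j\ge3m$, so $M_j+V_j\ge0.1V_j$ by Lemma~\ref{lem:M}, and it suffices to prove $\Psi_k+0.1\rho_kV_j\ge0$. We multiply by $2^k/k!$. On one side $\frac{2^k}{k!}\rho_kV_j=\frac{3^j}{N!\,j!}V_j=\lambda^kv_j$. On the other side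
\[
\frac{2^k}{k!}\Psi_k\ge-\sum_{q\le k}\frac1{L^q}\frac{2^{k-q}}{(k-q)!}=-\frac1{L^k}\sum_{q\le k}\frac{(2L)^{k-q}}{(k-q)!}\ge-\frac{e^{2L}}{L^k}.
\]
So it suffices that $0.1\,(L/x_0)^kv_j\ge e^{2L}=e^{4m+2}$. By \eqref{eq:V} and parts (d), (e), (b) of Lemma~\ref{lem:const},
\[
v_j\ge v_{3m}=V_{3m}\frac{(3x_0)^{3m}}{(3m)!}\ge2\cdot8^m\cdot\frac{0.238}{\sqrt m},\qquad\Big(\frac L{x_0}\Big)^k\ge e^{0.8708\cdot5m}=e^{4.354m}.
\]
With $\ln8>2.079$, it is enough that $\frac{0.0476}{\sqrt m}\,e^{2.433m-2}\ge1$. The left side exceeds $50$ at $m=4$ and increases with $m$.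

This proves (C3). Conditions (C1)--(C3) hold for all even $N\ge8$, and by Section~\ref{sec:cert} the proof of Proposition~\ref{prop:key}, and hence of Theorems~\ref{thm:B} and~\ref{thm:A}, is complete.

\begin{thebibliography}{1}
\bibitem{GES} David Galvin, John Engbers, Clifford Smyth, \emph{Reciprocals of thinned exponential series}, arXiv:2303.14057 (2023).
\end{thebibliography}
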